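\title{Counting subalgebras of $\mathfrak{o}^n$ by elementary divisor type: elliptic curves and the failure of polynomiality}

\begin{abstract}
Let $\mathfrak{o}$ be a compact discrete valuation ring with residue field of $q$ elements. We count the $\mathfrak{o}$-submodules of finite index in $\mathfrak{o}^n$ that are closed under componentwise multiplication and have a prescribed elementary divisor type. We show that this number is in general not a polynomial in $q$. It is not even given, for large primes $q$, by finitely many rational functions on residue classes. For suitable types the count reduces to a count of three-dimensional subspaces of $\mathbb{F}_q^n$, which encodes moments of point counts on intersections of two quadrics in $\mathbb{P}^3$, hence on elliptic curves, and hence traces of Hecke operators on cusp forms for $SL_2(\mathbb{Z})$.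
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak{o}$ be a compact discrete valuation ring, that is, a complete discrete valuation ring with finite residue field, such as $\mathbb{Z}_p$ or $\mathbb{F}_q[[x]]$. Let $\pi$ be a uniformizer and $q=|\mathfrak{o}/\pi\mathfrak{o}|$. Fix $n\ge 2$ and give $\mathfrak{o}^n$ componentwise addition and multiplication. A \emph{lattice} is an $\mathfrak{o}$-submodule of finite index in $\mathfrak{o}^n$, and a \emph{subalgebra} is a lattice that is closed under multiplication. A subalgebra need not contain $(1,\dots,1)$.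

For a lattice $\Lambda$ there are unique integers $\nu_1\ge\dots\ge\nu_n\ge0$ with $\mathfrak{o}^n/\Lambda\cong\bigoplus_{j=1}^n\mathfrak{o}/\pi^{\nu_j}\mathfrak{o}$. We record them by their jumps. Put $r_0=\nu_n$ and $r_i=\nu_i-\nu_{i+1}$ for $i\in[n-1]=\{1,\dots,n-1\}$, let $I=\{i\in[n-1]:r_i>0\}$ and $\mathbf{r}=(r_i)_{i\in I}\in\mathbb{N}^I$, and call $(I,r_0,\mathbf{r})$ the \emph{type} of $\Lambda$. Thus $r_0$ is the largest exponent with $\Lambda\subseteq\pi^{r_0}\mathfrak{o}^n$, the set $I$ says where the elementary divisors jump, and
\[
[\mathfrak{o}^n:\Lambda]=q^{\,nr_0+\sum_{i\in I}ir_i}.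
\]
For $I\subseteq[n-1]$ and $(r_0,\mathbf{r})\in\mathbb{N}_0\times\mathbb{N}^I$ let $h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})$ be the number of subalgebras of $\mathfrak{o}^n$ of type $(I,r_0,\mathbf{r})$. Summing these numbers over the finitely many types of a given index counts the subalgebras of that index. The following question comes from Blas Pereda and Sulca \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Is there, for all $n$, $I\subseteq[n-1]$ and $(r_0,\mathbf{r})\in\mathbb{N}_0\times\mathbb{N}^I$, a polynomial $P_{n,I,r_0,\mathbf{r}}$, depending only on $n,I,r_0,\mathbf{r}$, such that $h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})=P_{n,I,r_0,\mathbf{r}}(q)$ for every prime power $q$ and every compact discrete valuation ring $\mathfrak{o}$ with residue field of $q$ elements?}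
\medskip

The simplest cases suggest that the answer is yes. If $I=\emptyset$, the only lattice of type $(\emptyset,r_0,\emptyset)$ is $\pi^{r_0}\mathfrak{o}^n$, and the count is $1$. If $|I|=1$, it is a known result that such a polynomial exists for all $n$, $I$, $r_0$, $\mathbf{r}$. If $r_0\ge\sum_{i\in I}r_i$, every lattice of the given type is a subalgebra, and the number of lattices of a given type is a polynomial in $q$ (Section~\ref{sec:lattices}). A direct computation with $|I|=2$ gives $h_3^{\mathfrak{o}}(\{1,2\},1,(1,1))=q^3+8q^2+q$ (Example~\ref{ex:n3}). Nevertheless the answer is no, and the failure occurs at $r_0=\sum_{i\in I}r_i-1$, the largest value of $r_0$ not covered by the third case. To state the result in its full strength we enlarge the class of polynomial functions.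

\begin{definition}\label{def:qr}
A function $\varphi$, defined on all sufficiently large primes, is \emph{quasi-rational} if there are an integer $M\ge1$ and rational functions $R_c\in\mathbb{Q}(z)$, one for each residue class $c$ modulo $M$, such that $\varphi(p)=R_c(p)$ for all sufficiently large primes $p\equiv c\pmod M$.
\end{definition}

Polynomial functions of $p$ are quasi-rational. Sums and products of quasi-rational functions are quasi-rational (pass to the least common multiple of the moduli), and so is the quotient of a quasi-rational function by a nonzero polynomial in $p$. The last property is the reason for working with this class: the proof divides by polynomials several times. We regard a function of prime powers $q$ as a function on primes by restriction; every prime $p$ occurs as the size of a residue field, for $\mathfrak{o}=\mathbb{Z}_p$.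

\begin{theorem}\label{thm:main}
Let $\gamma=2188$. Let $B\ge4$ and let $m\equiv9\pmod{12}$ with $m-\gamma\ge B+7$. There are $n\in\{m-\gamma,\dots,m\}$ and $b\in\{B,\dots,B+6\}$ such that the following holds for every $I\subseteq[n-1]$ with $\min I=n-b$ and $\max I=n-3$ and for every $\mathbf{r}\in\mathbb{N}^I$. Put $r_0=\sum_{i\in I}r_i-1$. Then $h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})$ depends, for given $n,I,\mathbf{r}$, only on $q$, and as a function of the prime $q=p$ it is not quasi-rational. In particular there is no polynomial $P_{n,I,r_0,\mathbf{r}}$ as in the Question.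
\end{theorem}

The constant $\gamma$ is the size of a list of polynomials introduced in Section~\ref{sec:moments}. The proof locates $n$ and $b$ only within the stated ranges. The choice $I=\{n-b,n-3\}$, $\mathbf{r}=(1,1)$, $r_0=1$ already answers the Question in the negative; it counts the subalgebras $\Lambda$ with
\[
\mathfrak{o}^n/\Lambda\cong(\mathfrak{o}/\pi^3\mathfrak{o})^{n-b}\oplus(\mathfrak{o}/\pi^2\mathfrak{o})^{b-3}\oplus(\mathfrak{o}/\pi\mathfrak{o})^{3}.
\]
Since polynomiality holds for $|I|\le1$, the next corollary shows that the dividing line in terms of $|I|$ is sharp.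

\begin{corollary}\label{cor:sharp}
For every $k\ge2$ there are infinitely many $n$ for which polynomiality fails for some $(I,r_0,\mathbf{r})$ with $|I|=k$.
\end{corollary}

\begin{proof}
Take $B\ge k+2$ in Theorem~\ref{thm:main}. The interval $\{n-b,\dots,n-3\}$ has $b-2\ge k$ elements, so it has a $k$-element subset $I$ containing both endpoints. Since $n\ge m-\gamma$ and $m$ may be taken arbitrarily large, infinitely many $n$ occur.
\end{proof}

\begin{corollary}\label{cor:unital}
Polynomiality also fails for the number of subalgebras of given type that contain the identity.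
\end{corollary}

\begin{proof}
Embed $\mathfrak{o}^n$ in $\mathfrak{o}^{n+1}$ as the set of $x$ with $x_{n+1}=0$, and let $1=(1,\dots,1)\in\mathfrak{o}^{n+1}$, so that $\mathfrak{o}^{n+1}=\mathfrak{o}1\oplus\mathfrak{o}^n$. If $\Lambda_0$ is a subalgebra of $\mathfrak{o}^n$, then $\mathfrak{o}1+\Lambda_0$ is a subalgebra of $\mathfrak{o}^{n+1}$ containing $1$, its intersection with $\mathfrak{o}^n$ is $\Lambda_0$, and $\mathfrak{o}^{n+1}/(\mathfrak{o}1+\Lambda_0)\cong\mathfrak{o}^n/\Lambda_0$. Conversely, if $\Lambda$ is a subalgebra of $\mathfrak{o}^{n+1}$ containing $1$, then $x-x_{n+1}1\in\Lambda\cap\mathfrak{o}^n$ for $x\in\Lambda$, so $\Lambda=\mathfrak{o}1+(\Lambda\cap\mathfrak{o}^n)$. Hence the subalgebras of $\mathfrak{o}^n$ with exponents $(\nu_1,\dots,\nu_n)$ correspond bijectively to the subalgebras of $\mathfrak{o}^{n+1}$ containing $1$ with exponents $(\nu_1,\dots,\nu_n,0)$, and Theorem~\ref{thm:main} applies.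
\end{proof}

The proof of Theorem~\ref{thm:main} assumes that the counts are quasi-rational and transports this property along a chain of identities until it becomes absurd. In Section~\ref{sec:lattices} we show that for $r_0=\sum_ir_i-1$ closure under multiplication depends only on two subspaces $V\subseteq W$ of $\mathbb{F}_q^n$, and we reduce to counting three-dimensional $V$ by the dimension of the space spanned by $V$ and the products of its elements. In Section~\ref{sec:moments} we view $V$ as $n$ points of $\mathbb{F}_q^3$; the counts then give the $n$-th moments of the number of common zeros of two quadratic polynomials. A linear combination of consecutive moments removes all degenerate pairs (Section~\ref{sec:degenerate}), and the remaining pairs are parametrized by elliptic curves with a divisor of degree $4$ (Section~\ref{sec:smooth}). In Section~\ref{sec:hecke} the trace formula turns the result into a combination of traces of Hecke operators, and such a combination is not quasi-rational.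

\section{From lattices to subspaces}\label{sec:lattices}

Throughout, $\binom{A}{C}_q$ is the Gaussian binomial coefficient, the number of $C$-dimensional subspaces of $\mathbb{F}_q^A$. For $0\le C\le A$ it is a monic polynomial in $q$ of degree $C(A-C)$ with integer coefficients, and otherwise it is $0$. The number of flags of subspaces with prescribed dimensions is a product of such coefficients, hence a nonzero polynomial in $q$. For a subspace $V\le\mathbb{F}_q^n$ let $V\cdot V$ be the span of the componentwise products $vw$ with $v,w\in V$, and put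
\[
d(V)=\dim(V+V\cdot V).
\]
Thus $d(V)=\dim V$ exactly when $V$ is closed under multiplication, and $d(V)-\dim V$ measures the failure.

Fix a nonempty set $I\subseteq[n-1]$ and $\mathbf{r}\in\mathbb{N}^I$, and put
\[
\rho=\sum_{i\in I}r_i,\qquad \nu'_l=\sum_{i\in I,\ i\ge l}r_i\quad(1\le l\le n),\qquad a=n-\max I,\qquad b=n-\min I .
\]
Then $\nu'_l=0$ if and only if $l>\max I$, and $\nu'_l=\rho$ if and only if $l\le\min I$. Moreover $\nu'_k>\nu'_l$ if and only if $k\le i<l$ for some $i\in I$. The lattices of type $(I,r_0,\mathbf{r})$ are the lattices $\Lambda=\pi^{r_0}\Lambda'$ with $\Lambda'$ of type $(I,0,\mathbf{r})$, and by the elementary divisor theorem the latter are the lattices $\Lambda'=\bigoplus_l\pi^{\nu'_l}\mathfrak{o}e_l$ with $(e_l)$ a basis of $\mathfrak{o}^n$. Since $(\pi^{r_0}x)(\pi^{r_0}y)=\pi^{r_0}(\pi^{r_0}xy)$,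
\begin{equation}\label{eq:closed}
\pi^{r_0}\Lambda'\text{ is a subalgebra}\iff \pi^{r_0}xy\in\Lambda'\text{ for all }x,y\in\Lambda'.
\end{equation}
As $\pi^\rho\mathfrak{o}^n\subseteq\Lambda'$, the condition is empty when $r_0\ge\rho$, and then $h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})$ is given by the following lemma.

\begin{lemma}\label{lem:lattices}
Let $\eta=\sum(\nu'_k-\nu'_l-1)$, the sum over all pairs $(k,l)$ with $\nu'_k>\nu'_l$. The number of lattices of type $(I,0,\mathbf{r})$ is $q^\eta$ times the number of flags in $\mathbb{F}_q^n$ consisting of subspaces of dimensions $n-i$, $i\in I$.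
\end{lemma}

\begin{proof}
The group $GL_n(\mathfrak{o})$ acts transitively on bases, hence on these lattices. Let $(e_l)$ be the standard basis, $\Lambda'=\bigoplus_l\pi^{\nu'_l}\mathfrak{o}e_l$, and let $v$ be the valuation of $\mathfrak{o}$. For $g\in GL_n(\mathfrak{o})$ we have $g\Lambda'\subseteq\Lambda'$ if and only if $v(g_{kl})+\nu'_l\ge\nu'_k$ for all $k,l$, and the inclusion is then an equality because both lattices have the same index. So the stabilizer of $\Lambda'$ is
\[
K=\{g\in GL_n(\mathfrak{o}):v(g_{kl})\ge\nu'_k-\nu'_l\text{ for all }k,l\}.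
\]
Let $K_1\supseteq K$ be the set of $g\in GL_n(\mathfrak{o})$ with $\pi\mid g_{kl}$ whenever $\nu'_k>\nu'_l$. It is the preimage of the stabilizer in $GL_n(\mathbb{F}_q)$ of the flag formed by the spaces $\langle\bar e_l:l>i\rangle$, $i\in I$. Since $GL_n(\mathfrak{o})\to GL_n(\mathbb{F}_q)$ is onto, $[GL_n(\mathfrak{o}):K_1]$ is the number of flags in the statement.

Both $K$ and $K_1$ contain the kernel of reduction modulo $\pi^\rho$, so $[K_1:K]$ is the ratio of the sizes of their images in $GL_n(\mathfrak{o}/\pi^\rho\mathfrak{o})$. Call a position $(k,l)$ \emph{constrained} if $\nu'_k>\nu'_l$. A matrix whose constrained entries are divisible by $\pi$ is invertible if and only if its reduction modulo $\pi$ is, and this condition involves only the unconstrained entries. So the unconstrained entries can be chosen in the same number of ways for $K$ and for $K_1$, and independently the constrained entry at $(k,l)$ has $q^{\rho-1}$ possible values for $K_1$ and $q^{\rho-(\nu'_k-\nu'_l)}$ for $K$. Hence $[K_1:K]=q^\eta$.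
\end{proof}

For $r_0=\rho-1$, whether $\pi^{\rho-1}w$ lies in $\Lambda'$ depends only on $w$ modulo $\pi$. This is what makes the count independent of $\mathfrak{o}$ and reduces it to linear algebra over $\mathbb{F}_q$.

\begin{proposition}\label{prop:pairs}
Let $r_0=\rho-1$. Then
\[
h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})=q^{\eta}\operatorname{Fl}(q)\cdot\#\{(V,W):\dim V=a,\ \dim W=b,\ V+V\cdot V\subseteq W\},
\]
where $V,W$ are subspaces of $\mathbb{F}_q^n$ and $\operatorname{Fl}(q)$ is the number of flags in $\mathbb{F}_q^{b-a}$ consisting of subspaces of dimensions $n-i-a$, $i\in I\setminus\{\min I,\max I\}$. The integer $\eta\ge0$ and the nonzero polynomial $\operatorname{Fl}$ depend only on $n,I,\mathbf{r}$, and $\operatorname{Fl}=1$ if $|I|\le2$.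
\end{proposition}

\begin{proof}
For $\Lambda'$ of type $(I,0,\mathbf{r})$ let $V$ be the image of $\Lambda'$ in $\mathbb{F}_q^n=\mathfrak{o}^n/\pi\mathfrak{o}^n$, and let $W$ be the image of $\{w\in\mathfrak{o}^n:\pi^{\rho-1}w\in\Lambda'\}$. Write $\Lambda'=\bigoplus_l\pi^{\nu'_l}\mathfrak{o}e_l$. Then $V=\langle\bar e_l:l>\max I\rangle$ has dimension $a$. For $w=\sum_lw_le_l$, the condition $\pi^{\rho-1}w\in\Lambda'$ reads $v(w_l)\ge\nu'_l-\rho+1$ for all $l$. This is empty for $l>\min I$ and says $\pi\mid w_l$ for $l\le\min I$. So $W=\langle\bar e_l:l>\min I\rangle$ has dimension $b$ and contains $V$, and $\pi^{\rho-1}w\in\Lambda'$ if and only if $\bar w\in W$. Reduction modulo $\pi$ is a ring homomorphism $\mathfrak{o}^n\to\mathbb{F}_q^n$, so by \eqref{eq:closed} the lattice $\pi^{\rho-1}\Lambda'$ is a subalgebra if and only if $V\cdot V\subseteq W$.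

The map $\Lambda'\mapsto(V,W)$ is defined without reference to a basis, so it commutes with the action of $GL_n(\mathfrak{o})$. This group is transitive on the pairs $V\subseteq W$ of dimensions $a$ and $b$, so all fibers have the same size, the number of lattices divided by the number of pairs. A flag as in Lemma~\ref{lem:lattices} has a smallest member $V$ of dimension $a$ and a largest member $W$ of dimension $b$, and the flags with given $V$ and $W$ correspond to the flags in $W/V\cong\mathbb{F}_q^{b-a}$ counted by $\operatorname{Fl}(q)$. So the fiber size is $q^\eta\operatorname{Fl}(q)$.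
\end{proof}

\begin{example}\label{ex:one}
Let $|I|=1$. Then $a=b$ and $V=W$, and we count the $a$-dimensional subspaces $V$ closed under multiplication. The nonzero restrictions of the coordinate functions to such a $V$ are multiplicative and span the dual space $V^*$. Distinct ones are linearly independent by the independence of characters, so there are exactly $a$ of them, and the basis of $V$ dual to them consists of the indicator vectors of $a$ pairwise disjoint nonempty subsets of $\{1,\dots,n\}$. Conversely such vectors span a subspace closed under multiplication. The number of $V$ is therefore independent of $q$. When $|I|\ge2$ there is room between $V$ and $W$, and this rigidity is lost.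
\end{example}

\begin{example}\label{ex:n3}
Let $n=3$, $I=\{1,2\}$, $\mathbf{r}=(1,1)$, $r_0=1$. Then $\nu'=(2,1,0)$, $\eta=0+1+0=1$, $a=1$, $b=2$. By Example~\ref{ex:one}, a line $V$ in $\mathbb{F}_q^n$ has $d(V)=1$ if and only if it is spanned by the indicator vector of a nonempty set, so $2^n-1$ lines have $d(V)=1$, and all others have $d(V)=2$. For $n=3$, each of the $7$ lines with $d(V)=1$ lies in $q+1$ planes $W$, and each of the other $q^2+q-6$ lines determines $W=V+V\cdot V$. Hence
\[
h_3^{\mathfrak{o}}(\{1,2\},1,(1,1))=q\bigl(7(q+1)+q^2+q-6\bigr)=q^3+8q^2+q .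
\]
\end{example}

From now on $a=3$; Section~\ref{sec:moments} explains this choice. Let $N_{n,d}(q)$ be the number of three-dimensional subspaces $V\le\mathbb{F}_q^n$ with $d(V)=d$. If $v_1,v_2,v_3$ is a basis of $V$, then $V+V\cdot V$ is spanned by the three $v_j$ and the six products $v_jv_k$, so $N_{n,d}=0$ unless $3\le d\le9$. A given $V$ has $\binom{n-d(V)}{b-d(V)}_q$ subspaces $W\supseteq V+V\cdot V$ of dimension $b$, so the number of pairs in Proposition~\ref{prop:pairs} is
\begin{equation}\label{eq:A}
A_{n,b}(q)=\sum_{d=3}^{9}N_{n,d}(q)\binom{n-d}{b-d}_q .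
\end{equation}
There are seven unknowns $N_{n,d}$, and seven consecutive values of $b$ determine them.

\begin{lemma}\label{lem:invert}
Let $B\ge3$ and $n\ge B+7$. If $A_{n,b}$ is quasi-rational for all $b\in\{B,\dots,B+6\}$, then $N_{n,d}$ is quasi-rational for all $d$.
\end{lemma}

\begin{proof}
Write $b=B+s$ and $d=3+j$ with $0\le s,j\le6$. It suffices to show that the determinant of the $7\times7$ matrix with entries $\binom{n-3-j}{B+s-3-j}_q$ is a nonzero polynomial in $q$, for then Cramer's rule expresses each $N_{n,d}$ as a combination of the $A_{n,b}$ with polynomial coefficients, divided by this determinant. A nonzero entry is monic of degree $(B+s-3-j)(n-B-s)$. So the term of the determinant belonging to a permutation $j=\omega(s)$ of $\{0,\dots,6\}$ is either zero or, up to sign, monic of degree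
\[
\sum_s(B+s-3)(n-B-s)-(n-B)\sum_s\omega(s)+\sum_ss\,\omega(s),
\]
in which only the last sum depends on $\omega$. Since $2\sum_ss^2-2\sum_ss\,\omega(s)=\sum_s(s-\omega(s))^2$, the last sum is maximal for the identity only. The term of the identity is $\prod_s\binom{n-3-s}{B-3}_q$, which is nonzero because $0\le B-3\le n-3-s$. It has larger degree than all other terms, so the determinant is nonzero.
\end{proof}

The rest of the paper proves the following statement, in which lattices no longer appear.

\begin{proposition}\label{prop:key}
Let $m\equiv9\pmod{12}$ and $n_0=m-\gamma\ge1$. Then for some $n\in\{n_0,\dots,m\}$ and some $d$, the function $N_{n,d}$ is not quasi-rational.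
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Take $n$ as in Proposition~\ref{prop:key}. Since $n\ge m-\gamma\ge B+7$, Lemma~\ref{lem:invert} gives $b\in\{B,\dots,B+6\}$ such that $A_{n,b}$ is not quasi-rational. Here $n-b\ge1$ because $n\ge B+7$, and $n-b<n-3$ because $b\ge4$, so sets $I$ as in the theorem exist and have at least two elements. For each such $I$ and each $\mathbf{r}$, Proposition~\ref{prop:pairs} gives $h_n^{\mathfrak{o}}(I,r_0,\mathbf{r})=q^\eta\operatorname{Fl}(q)A_{n,b}(q)$. This depends only on $q$. If it were quasi-rational, then dividing by the nonzero polynomial $q^\eta\operatorname{Fl}(q)$ would make $A_{n,b}$ quasi-rational.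
\end{proof}

\section{Moments of point counts}\label{sec:moments}

The numbers $N_{n,d}$ are hard to compute directly. We change the point of view. A basis of an $a$-dimensional subspace $V\le\mathbb{F}_q^n$ is the list of rows of an $a\times n$ matrix, and the columns of this matrix are $n$ points spanning $\mathbb{F}_q^a$. A linear relation among the rows and their products is a polynomial of degree at most $2$ without constant term that vanishes at all $n$ points. Counting points and polynomials together, in two orders, relates the distribution of $d(V)$ to the $n$-th powers of the numbers of zeros of such polynomials. The whole mechanism is visible for $a=1$.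

\begin{example}\label{ex:toy}
Let $N'_d$ be the number of lines $V\le\mathbb{F}_q^n$ with $d(V)=d\in\{1,2\}$. Let $Q=c_1y+c_2y^2$ run over the $q^2$ polynomials with $c_1,c_2\in\mathbb{F}_q$, with zero set $Z(Q)\subseteq\mathbb{F}_q$, and let $\mathcal{M}'_n$ be the number of pairs $(Q,x)$ with $x\in Z(Q)^n$, $x\ne0$. Fix $x$ first. The line $V=\langle x\rangle$ arises from $q-1$ vectors $x$, and the $Q$ with $c_1x+c_2x^2=0$ form a space of dimension $2-d(V)$. So $\mathcal{M}'_n=(q-1)(qN'_1+N'_2)$. Now fix $Q$ first. Then $|Z(Q)|$ is $q$ for $Q=0$, it is $2$ for the $(q-1)^2$ polynomials with $c_1c_2\ne0$, and it is $1$ otherwise. So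
\[
\mathcal{M}'_n=\sum_Q\bigl(|Z(Q)|^n-1^n\bigr)=(q^n-1)+(q-1)^2(2^n-1).
\]
Together with $(q-1)(N'_1+N'_2)=q^n-1$ this gives $N'_1=2^n-1$, as in Example~\ref{ex:n3}.

One can also isolate the generic $Q$ without counting the others. Let $F(Y)=Y^{n_0}(Y-1)(Y-q)=\sum_nf_nY^n$ with $n_0\ge1$. Then
\[
\sum_nf_n\mathcal{M}'_n=\sum_Q\bigl(F(|Z(Q)|)-F(1)\bigr)=(q-1)^2F(2),
\]
because $F$ vanishes at the degenerate values $1$ and $q$. The price is that three consecutive values of $n$ are mixed.
\end{example}

To produce something that is not polynomial, we want zero sets whose sizes are not confined to the values at $q$ of finitely many fixed polynomials. For two polynomials in at most two variables, and for one polynomial in three variables, the sizes are so confined; this is part of Lemma~\ref{lem:degenerate} and its proof. Two polynomials in three variables generically cut out a curve of genus one, and this is why we take $a=3$ and count pairs of polynomials.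

From now on $q=p\ge5$ is prime. Odd characteristic is used for the classification of quadratic forms by rank, and $p\ge5$ for the equations $y^2=x^3+ux+v$ in Section~\ref{sec:hecke}. Let $\mathcal{P}$ be the nine-dimensional space of polynomials of degree at most $2$ in $y_1,y_2,y_3$ over $\mathbb{F}_q$ without constant term. For $\mathbf{Q}=(Q_1,Q_2)\in\mathcal{P}^2$ let $Z(\mathbf{Q})\subseteq\mathbb{F}_q^3$ be the set of common zeros, and for $n\ge1$ put
\[
\mathcal{M}_n(q)=\sum_{\mathbf{Q}\in\mathcal{P}^2}\#\{(x_1,\dots,x_n)\in Z(\mathbf{Q})^n:\ x_1,\dots,x_n\text{ span }\mathbb{F}_q^3\}.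
\]
For a subspace $U\le\mathbb{F}_q^3$ of codimension $c$ let $\mu(U)=(-1)^cq^{\binom c2}$, that is, $1,-1,q,-q^3$ for $c=0,1,2,3$.

\begin{lemma}\label{lem:twoways}
For $n\ge1$,
\[
|GL_3(\mathbb{F}_q)|\sum_{d=3}^9q^{2(9-d)}N_{n,d}(q)=\mathcal{M}_n(q)=\sum_{\mathbf{Q}\in\mathcal{P}^2}\ \sum_{U\le\mathbb{F}_q^3}\mu(U)\,|Z(\mathbf{Q})\cap U|^n .
\]
\end{lemma}

\begin{proof}
Spanning tuples are the lists of columns of the $3\times n$ matrices of rank $3$, and each three-dimensional $V\le\mathbb{F}_q^n$ is the row space of $|GL_3(\mathbb{F}_q)|$ such matrices, one for each ordered basis. The linear map $\mathcal{P}\to\mathbb{F}_q^n$, $Q\mapsto(Q(x_i))_i$, sends $y_j$ to the $j$-th row and $y_jy_k$ to the product of two rows. Its image is $V+V\cdot V$, so its kernel has dimension $9-d(V)$, and $q^{2(9-d(V))}$ pairs $\mathbf{Q}$ vanish at all $x_i$. This is the first equality.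

For the second, a tuple in $Z(\mathbf{Q})^n$ whose span $U_0$ has codimension $c$ is counted on the right with weight $\sum_{U\ge U_0}\mu(U)$. For $c=0,1,2,3$ this weight is $1$, $\;1-1=0$, $\;1-(q+1)+q=0$, and $1-(q^2+q+1)+(q^2+q+1)q-q^3=0$.
\end{proof}

We pass to projective space. For $Q\in\mathcal{P}$ let $Q^h=x_0^2\,Q(x_1/x_0,x_2/x_0,x_3/x_0)$. The map $Q\mapsto Q^h$ is a bijection from $\mathcal{P}$ onto the quadratic forms in $x_0,\dots,x_3$ without the monomial $x_0^2$, that is, the forms vanishing at $O=(1:0:0:0)$. Let $\Pi=\{x_0=0\}$ be the plane at infinity and let $X(\mathbf{Q})\subseteq\mathbb{P}^3$ be the closed subscheme defined by $Q_1^h=Q_2^h=0$. Then $Z(\mathbf{Q})$ is the set of $\mathbb{F}_q$-points of $X(\mathbf{Q})\setminus\Pi$. Call $\mathbf{Q}$ \emph{smooth} if $X(\mathbf{Q})$ is smooth over $\mathbb{F}_q$ of pure dimension $1$.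

Counting the pairs $\mathbf{Q}$ in each of the many degenerate configurations would be laborious. As in Example~\ref{ex:toy}, we avoid it: we only need a list, independent of $q$, that contains all degenerate point counts. Let $\mathcal{G}\subset\mathbb{Z}[z]$ be the set
\[
\mathcal{G}=\{z^3\}\cup\{g_2z^2+g_1z+g_0:\ 0\le g_2\le2,\ |g_1|\le4,\ |g_0|\le40\}.
\]
It has $1+3\cdot9\cdot81=2188=\gamma$ elements.

\begin{lemma}\label{lem:degenerate}
Let $\mathbf{Q}\in\mathcal{P}^2$ and $U\le\mathbb{F}_q^3$. If $\mathbf{Q}$ is not smooth or $U\ne\mathbb{F}_q^3$, then $|Z(\mathbf{Q})\cap U|=g(q)$ for some $g\in\mathcal{G}$.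
\end{lemma}

We prove this in the next section. Let $m$ and $n_0=m-\gamma\ge1$ be as in Proposition~\ref{prop:key} and define
\[
F(Y,z)=Y^{n_0}\prod_{g\in\mathcal{G}}\bigl(Y-g(z)\bigr)=\sum_{n=n_0}^mf_n(z)Y^n,\qquad f_n\in\mathbb{Z}[z].
\]
This polynomial is monic of degree $m$ in $Y$; the factor $Y^{n_0}$ serves to prescribe the degree and to keep all $n$ large. Multiply the second equality of Lemma~\ref{lem:twoways} by $f_n(q)$ and sum over $n$. The pair $(\mathbf{Q},U)$ contributes $\mu(U)F(|Z(\mathbf{Q})\cap U|,q)$, which by Lemma~\ref{lem:degenerate} vanishes unless $\mathbf{Q}$ is smooth and $U=\mathbb{F}_q^3$. Hence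
\begin{equation}\label{eq:filter}
\sum_{n=n_0}^mf_n(q)\,\mathcal{M}_n(q)=\sum_{\mathbf{Q}\ \mathrm{smooth}}F(|Z(\mathbf{Q})|,q).
\end{equation}

\section{Degenerate intersections of two quadrics}\label{sec:degenerate}

We first collect what we need about complete intersections; it is used here and in Section~\ref{sec:smooth}. Coprimality of polynomials is unaffected by extension of the ground field.

\begin{lemma}\label{lem:ci}
Let $k$ be a field, let $\Phi_1,\Phi_2\in k[x_0,\dots,x_3]$ be coprime quadratic forms, and let $X\subset\mathbb{P}^3_k$ be defined by $\Phi_1=\Phi_2=0$, with ideal sheaf $\mathcal{I}$.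
\begin{enumerate}
\item[(i)] $X$ has pure dimension $1$, no embedded points, and degree $4$.
\item[(ii)] $h^0(\mathcal{O}_X)=h^1(\mathcal{O}_X)=1$; in particular $X$ has arithmetic genus $1$.
\item[(iii)] $H^0(\mathcal{I}(1))=0$, and $H^0(\mathcal{I}(2))$ is spanned by $\Phi_1$ and $\Phi_2$.
\item[(iv)] If $X$ contains a geometrically integral curve $C$ of degree $4$, then $X=C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Coprime forms are a regular sequence. So $X$ is Cohen--Macaulay of pure dimension $1$, hence without embedded points, and the Koszul complex gives an exact sequence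
\[
0\to\mathcal{O}(j-4)\to\mathcal{O}(j-2)^{2}\to\mathcal{I}(j)\to0\qquad(j\in\mathbb{Z}).
\]
Recall that on $\mathbb{P}^3$ one has $H^1(\mathcal{O}(j))=H^2(\mathcal{O}(j))=0$ for all $j$, $H^3(\mathcal{O}(j))=0$ for $j>-4$, $h^3(\mathcal{O}(-4))=1$, and that $\chi(\mathcal{O}(j))$ is the cubic polynomial $\binom{j+3}3$. Thus $\chi(\mathcal{O}_X(j))=\binom{j+3}3-2\binom{j+1}3+\binom{j-1}3$. This polynomial of degree at most $3$ takes the values $0,4,8,12$ at $j=0,1,2,3$, so it equals $4j$, and $X$ has degree $4$. For $j=0$ the long exact sequence gives $H^0(\mathcal{I})=H^1(\mathcal{I})=0$, so $h^0(\mathcal{O}_X)=h^0(\mathcal{O})=1$, and then $\chi(\mathcal{O}_X)=0$ gives $h^1(\mathcal{O}_X)=1$. For all $j$ the map $H^0(\mathcal{O}(j-2))^2\to H^0(\mathcal{I}(j))$ is onto, and $j=1,2$ give (iii). For (iv) we may assume $k$ algebraically closed. The degree of $X$ is the sum over its components of multiplicity times degree, so $C$ is the only component and has multiplicity $1$. A generically reduced scheme without embedded points is reduced, so $X=C$.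
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:degenerate}]
Let $c=\dim U$. Choose coordinates on $U$ and let $p_1,p_2$ be the restrictions of $Q_1,Q_2$, polynomials in $c$ variables of degree at most $2$ that vanish at the origin. Let $Z=Z(\mathbf{Q})\cap U$. If $c=0$, then $|Z|=1$. If $c=1$, then $|Z|=q$ when $p_1=p_2=0$, and $|Z|\in\{1,2\}$ otherwise. Let $c\in\{2,3\}$. If $p_1=p_2=0$, then $|Z|=q^c$. Three cases remain.

\medskip\noindent\emph{Case 1: $p_1,p_2$ span a line, generated by $P$.} If $\deg P=1$, then $|Z|=q^{c-1}$. Suppose that $P$ has degree $2$ and is a product of two polynomials of degree $1$ over $\overline{\mathbb{F}}_q$. Frobenius permutes the corresponding affine hyperplanes. If it fixes each of them, they are defined over $\mathbb{F}_q$, and $|Z|$ is $q^{c-1}$, $2q^{c-1}$ or $2q^{c-1}-q^{c-2}$ according as they are equal, parallel or neither. Otherwise they are distinct and conjugate. One of them contains the origin, hence both do, and every rational point of the union lies in their intersection, a linear subspace of codimension $2$ defined over $\mathbb{F}_q$. So $|Z|=q^{c-2}$.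

Suppose that $P$ is absolutely irreducible of degree $2$. Then so is its homogenization, which is therefore a quadratic form of rank at least $3$. Recall the numbers of projective zeros in odd characteristic. A ternary form of rank $3$ (a smooth conic) or rank $1$ (a double line) has $q+1$ zeros, and one of rank $2$ has $2q+1$ or $1$ (two rational or two conjugate lines). A quaternary form of rank $3$ (a cone over a smooth conic) has $1+q(q+1)$ zeros, and one of rank $4$ has $(q+1)^2$ or $q^2+1$. For $c=2$ the conic meets the line at infinity in at most $2$ points, so $|Z|\in\{q-1,q,q+1\}$. For $c=3$ the points at infinity are the zeros of the quadratic part of $P$, a nonzero ternary form, so $|Z|=q^2+g_1q$ with $|g_1|\le2$.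

\medskip\noindent\emph{Case 2: $p_1,p_2$ are linearly independent and not coprime.} Their greatest common divisor $\ell$ over $\mathbb{F}_q$ has degree $1$, since degree $2$ would make them proportional. Write $p_i=\ell m_i$ with $m_1,m_2$ linearly independent of degree at most $1$. If the linear parts of $m_1,m_2$ are independent, then $m_1=m_2=0$ defines an affine subspace of codimension $2$; otherwise some combination of $m_1,m_2$ is a nonzero constant and there are no common zeros. So $Z$ is a hyperplane, or the union of a hyperplane with a point ($c=2$) or a line ($c=3$). Thus $|Z|\in\{q,q+1\}$ for $c=2$ and $|Z|\in\{q^2,q^2+q,q^2+q-1\}$ for $c=3$.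

\medskip\noindent\emph{Case 3: $p_1,p_2$ are coprime.} For $c=2$, B\'ezout's theorem gives $|Z|\le4$. Let $c=3$, so that $p_i=Q_i$ and $\mathbf{Q}$ is not smooth by hypothesis. An irreducible common factor of $Q_1^h,Q_2^h$ other than $x_0$ would give a nonconstant common factor of $Q_1,Q_2$ on setting $x_0=1$. So if $Q_1^h,Q_2^h$ are not coprime, $x_0$ divides both; then $Q_1,Q_2$ are independent linear forms and $|Z|=q$. All values found so far are values of members of $\mathcal{G}$.

It remains to treat the case where $Q_1^h,Q_2^h$ are coprime, so that Lemma~\ref{lem:ci} applies to $X=X(\mathbf{Q})$, and $X$ is not smooth. We show that all components of $X$ have geometric genus $0$, so that each component defined over $\mathbb{F}_q$ contributes $q$ points up to a bounded error. By a \emph{component} we mean an irreducible component $C$, with reduced structure, of $X_{\overline{\mathbb{F}}_q}$; the degrees $e$ of the components have sum at most $4$.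

\emph{Shape of the components.} If $e=1$, $C$ is a line. If $e=2$, a plane through three points of $C$ contains $C$, so $C$ is an integral, hence smooth, plane conic. If $e=3$, then $C$ is not planar: otherwise the restriction of each $Q_i^h$ to the plane would vanish on an integral plane cubic, hence be zero, and the equation of the plane would divide both forms. An integral curve of degree $3$ in $\mathbb{P}^3$ not contained in a plane is a twisted cubic, which is smooth and rational. If $e=4$, then $X_{\overline{\mathbb{F}}_q}=C$ by Lemma~\ref{lem:ci}(iv), so $C$ has arithmetic genus $1$, and $C$ is singular because $X$ is not smooth. Let $\tilde C\to C$ be the normalization and let $\delta_P$ be the dimension of $\tilde{\mathcal{O}}_P/\mathcal{O}_P$, where $\tilde{\mathcal{O}}_P$ is the integral closure of the local ring $\mathcal{O}_P$. Then $\delta_P>0$ exactly at singular points, and the arithmetic genus of $C$ minus the genus of $\tilde C$ is $\sum_P\delta_P$. So $\tilde C$ has genus $0$ and there is exactly one singular point $P$, with $\delta_P=1$. If $P$ has $s$ preimages, evaluation at them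 maps $\tilde{\mathcal{O}}_P$ onto $\overline{\mathbb{F}}_q^{\,s}$ and $\mathcal{O}_P$ into the diagonal, so $s-1\le\delta_P$ and $s\le2$.

\emph{Points on one component.} Let $C$ be defined over $\mathbb{F}_q$. Its normalization is a smooth curve of genus $0$ over $\mathbb{F}_q$, so it is isomorphic to $\mathbb{P}^1$ and has $q+1$ rational points. For $e\le3$ the curve $C$ is smooth and has $q+1$ rational points. For $e=4$ the unique singular point is rational and has $0$, $1$ or $2$ rational preimages, so $C$ has $q+2$, $q+1$ or $q$ rational points. If $C\not\subseteq\Pi$, then $C$ meets $\Pi$ in at most $e\le4$ points, so it has between $q-4$ and $q+2$ rational points off $\Pi$.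

\emph{Points on two components.} Let $C\ne C'$ be components. Their degrees have sum at most $4$, so one is a line or both are conics. If $C$ is a line, some plane through $C$ does not contain $C'$, so $|C\cap C'|\le\deg C'\le3$. Two conics in the same plane meet in at most $4$ points by B\'ezout's theorem. If they lie in different planes, $C\cap C'$ is contained in the intersection of $C$ with the plane of $C'$, which has at most $2$ points. So $|C\cap C'|\le4$, and with at most $\binom42=6$ pairs, the numbers $|C\cap C'|$ have sum at most $24$.

\emph{Total.} Let $u\le4$ be the number of components that are defined over $\mathbb{F}_q$ and not contained in $\Pi$. The size of a union of finite sets is at most the sum of their sizes, and at least that sum minus the sum of the sizes of the pairwise intersections. So the number of rational points off $\Pi$ on these $u$ components is at least $u(q-4)-24\ge uq-40$ and at most $u(q+2)\le uq+8$. Any other point of $Z$ lies on a component not defined over $\mathbb{F}_q$, hence also on its Frobenius conjugate, which is a different component; there are at most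 $24$ such points. Therefore $|Z|=uq+g_0$ with $0\le u\le4$ and $-40\le g_0\le32$.
\end{proof}

\section{Smooth intersections and elliptic curves}\label{sec:smooth}

For smooth $\mathbf{Q}$ the curve $X(\mathbf{Q})$ carries two extra structures: the rational point $O$, present because the polynomials have no constant term, and the section by the plane at infinity. The first makes it an elliptic curve and the second recovers the embedding. For an elliptic curve $E$ over $\mathbb{F}_q$ with origin $O$, let $N_E=\#E(\mathbb{F}_q)$, let $\operatorname{Aut}E$ be the group of $\mathbb{F}_q$-automorphisms fixing $O$, and let $\mathcal{D}_E$ be the set of effective $\mathbb{F}_q$-rational divisors $D$ of degree $4$ with $O\notin\operatorname{supp}D$. Let $\sigma(D)\in\{0,\dots,4\}$ be the number of rational points in $\operatorname{supp}D$. Sums over $E$ run over isomorphism classes over $\mathbb{F}_q$. We use that a line bundle of degree $k\ge1$ on $E$ has $h^0=k$ (Riemann--Roch) and is very ample if $k\ge3$.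

\begin{proposition}\label{prop:smooth}
We have
\[
\sum_{\mathbf{Q}\ \mathrm{smooth}}F(|Z(\mathbf{Q})|,q)=|GL_2(\mathbb{F}_q)|\,|GL_3(\mathbb{F}_q)|\sum_E\frac1{|\operatorname{Aut}E|}\sum_{D\in\mathcal{D}_E}F(N_E-\sigma(D),q).
\]
\end{proposition}

\begin{proof}
Let $\mathcal{X}$ be the set of curves $X(\mathbf{Q})\subset\mathbb{P}^3$ with $\mathbf{Q}$ smooth.

\emph{From pairs to triples.} Let $\mathbf{Q}$ be smooth and $X=X(\mathbf{Q})$. The forms $Q_1^h,Q_2^h$ are coprime, since otherwise $X$ would contain a surface. By Lemma~\ref{lem:ci}(i),(ii), applied also over $\overline{\mathbb{F}}_q$, $X$ is a smooth, geometrically connected curve of genus $1$ and degree $4$, so $(X,O)$ is an elliptic curve. By Lemma~\ref{lem:ci}(iii), the pairs $\mathbf{Q}'$ with $X(\mathbf{Q}')=X$ are those for which $Q_1'^h,Q_2'^h$ is a basis of the span of $Q_1^h,Q_2^h$; all forms in this span vanish at $O$, so every basis occurs. Thus each $X\in\mathcal{X}$ comes from $|GL_2(\mathbb{F}_q)|$ pairs. Also by (iii), the restriction map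
\begin{equation}\label{eq:restrict}
H^0(\mathbb{P}^3,\mathcal{O}(1))\to H^0(X,\mathcal{O}_X(1))
\end{equation}
is injective, hence bijective as both sides have dimension $4$. The divisor $D_X$ of $x_0$ on $X$ is effective of degree $4$, its support is $X\cap\Pi$, and it avoids $O$. So $D_X\in\mathcal{D}_X$, and $|Z(\mathbf{Q})|=N_X-\sigma(D_X)$.

\emph{Every triple occurs.} Let $D\in\mathcal{D}_E$ and $\mathcal{L}=\mathcal{O}_E(D)$, which is very ample with $h^0=4$. Let $x_0$ be the canonical section with divisor $D$, which does not vanish at $O$, and let $x_1,x_2,x_3$ be a basis of the three-dimensional space $H^0(\mathcal{L}(-O))$ of sections vanishing at $O$. Then $x_0,\dots,x_3$ is a basis of $H^0(\mathcal{L})$. It embeds $E$ in $\mathbb{P}^3$ as a curve of degree $4$ that lies in no plane, even over $\overline{\mathbb{F}}_q$, with $O\mapsto(1:0:0:0)$ and with $x_0$ cutting out $D$. The kernel of $\operatorname{Sym}^2H^0(\mathcal{L})\to H^0(\mathcal{L}^2)$ has dimension at least $10-8=2$, so two independent quadratic forms vanish on $E$. They are absolutely irreducible, since the geometrically integral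 curve $E$ would otherwise lie in a plane, and so they are coprime. By Lemma~\ref{lem:ci}(iv) they define $E$. They vanish at $O$, so $E=X(\mathbf{Q})$ for a smooth $\mathbf{Q}$, with $D_X=D$.

\emph{Multiplicities.} The stabilizer of $O$ and $\Pi$ in $PGL_4(\mathbb{F}_q)$ consists of block diagonal matrices modulo scalars; it is $GL_3(\mathbb{F}_q)$ acting on $(x_1,x_2,x_3)$. It acts on $\mathcal{X}$, and an element carrying $X$ to $X'$ restricts to an isomorphism of triples $(X,O,D_X)\to(X',O,D_{X'})$. Conversely let $\varphi:X\to X'$ be an isomorphism with $\varphi(O)=O$ and $\varphi^*D_{X'}=D_X$. Then $\varphi^*\mathcal{O}_{X'}(1)\cong\mathcal{O}_X(D_X)\cong\mathcal{O}_X(1)$, and the isomorphism is unique up to a scalar because $h^0(\mathcal{O}_X)=1$. By the bijectivity of \eqref{eq:restrict}, it induces a linear substitution $g^*$ of the linear forms, unique up to a scalar, and $\varphi$ is the restriction of the corresponding $g\in PGL_4(\mathbb{F}_q)$. Any element of $PGL_4(\mathbb{F}_q)$ restricting to $\varphi$ induces such an isomorphism of line bundles, so $g$ is unique. It fixes $O$. The forms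 $g^*x_0$ and $x_0$ both have divisor $D_X$ on $X$, so they are proportional, and $g$ preserves $\Pi$. Hence the $X\in\mathcal{X}$ whose triple is isomorphic to a given $(E,O,D)$ form a single $GL_3(\mathbb{F}_q)$-orbit, with stabilizers isomorphic to the stabilizer $(\operatorname{Aut}E)_D$ of $D$ in $\operatorname{Aut}E$. The orbit has $|GL_3(\mathbb{F}_q)|/|(\operatorname{Aut}E)_D|$ elements. For fixed $E$, the isomorphism classes of triples are the orbits of $\operatorname{Aut}E$ on $\mathcal{D}_E$, and the orbit of $D$ has $|\operatorname{Aut}E|/|(\operatorname{Aut}E)_D|$ elements. So summing over classes with weight $1/|(\operatorname{Aut}E)_D|$ is the same as summing over all $D\in\mathcal{D}_E$ with weight $1/|\operatorname{Aut}E|$.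
\end{proof}

The inner sum depends on $E$ only through $N_E$, and polynomially. What matters later is its degree in $N_E$ and the fact that its leading coefficient does not vanish.

\begin{lemma}\label{lem:inner}
There is a polynomial $\Psi\in\mathbb{Q}[z][Y]$, depending only on $m$, such that $\sum_{D\in\mathcal{D}_E}F(N_E-\sigma(D),q)=\Psi(N_E,q)$ for all $q$ and $E$. It has degree $m+1$ in $Y$, with leading coefficient
\[
\kappa_m(z)=z^3-\binom m1z^2+\binom m2z-\binom m3\ne0 .
\]
\end{lemma}

\begin{proof}
Write $N=N_E$ and $F(Y)=F(Y,q)$. For $k\ge1$ there are $N$ isomorphism classes of line bundles of degree $k$ on $E$ over $\mathbb{F}_q$, each with $h^0=k$, so there are $N(q^k-1)/(q-1)$ effective divisors of degree $k$; there is one of degree $0$. Subtracting $O$ is a bijection from the effective divisors of degree $k$ containing $O$ to the effective divisors of degree $k-1$. So the number $\varepsilon_k$ of effective divisors of degree $k$ avoiding $O$ is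
\[
\varepsilon_0=1,\qquad\varepsilon_1=N-1,\qquad\varepsilon_k=Nq^{k-1}\quad(k\ge2).
\]
For $0\le j\le4$, a divisor $D\in\mathcal{D}_E$ together with a set $\{P_1,\dots,P_j\}$ of $j$ rational points of its support corresponds, through $D'=D-\sum_iP_i$, to a set of $j$ rational points different from $O$ together with an effective divisor $D'$ of degree $4-j$ avoiding $O$. Hence
\[
\sum_{D\in\mathcal{D}_E}\binom{\sigma(D)}j=\binom{N-1}j\varepsilon_{4-j}.
\]
To use this we expand $F(N-\sigma)$ in the binomial coefficients $\binom\sigma j$. Let $\nabla F(Y)=F(Y)-F(Y-1)$. The operator $1-\nabla$ is the shift $Y\mapsto Y-1$, so for $0\le\sigma\le4$,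
\[
F(N-\sigma)=\bigl((1-\nabla)^\sigma F\bigr)(N)=\sum_{j=0}^4(-1)^j\binom\sigma j(\nabla^jF)(N).
\]
Summing over $D$ gives
\[
\sum_{D\in\mathcal{D}_E}F(N-\sigma(D))=\sum_{j=0}^4(-1)^j\binom{N-1}j\varepsilon_{4-j}\,(\nabla^jF)(N),
\]
and the right side is a polynomial $\Psi(N,q)$ with rational coefficients depending only on $F$. As polynomials in $N$, the factor $\binom{N-1}j$ has degree $j$ and leading coefficient $1/j!$, and $\nabla^jF$ has degree $m-j$ and leading coefficient $m(m-1)\cdots(m-j+1)$, because $F$ is monic of degree $m$. For $j\le3$, $\varepsilon_{4-j}$ has degree $1$ and leading coefficient $q^{3-j}$, so the $j$-th term has degree $m+1$ and leading coefficient $(-1)^j\binom mjq^{3-j}$. For $j=4$ we have $\varepsilon_0=1$, and the term has degree $m$ only.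
\end{proof}

\section{Traces of Hecke operators}\label{sec:hecke}

We now write $p$ for $q$. For $E$ over $\mathbb{F}_p$ let $t_E=p+1-N_E$; by Hasse's bound $t_E^2<4p$. Define $\chi_w\in\mathbb{Z}[t,z]$ by $\chi_0=1$, $\chi_1=t$, $\chi_{w+1}=t\chi_w-z\chi_{w-1}$. If $\alpha+\bar\alpha=t$, $\alpha\bar\alpha=p$ and $\alpha\neq\bar\alpha$, then $\chi_w(t,p)=(\alpha^{w+1}-\bar\alpha^{w+1})/(\alpha-\bar\alpha)$, since both sides satisfy the same recursion. The polynomial $\chi_w$ is monic of degree $w$ in $t$, and it is even or odd in $t$ according to the parity of $w$.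

Let $S_k$ be the space of cusp forms of weight $k$ for $SL_2(\mathbb{Z})$, with Hecke operators $T_p$. It has a basis of normalized eigenforms $f$, whose Fourier coefficients satisfy $a_f(1)=1$ and $T_pf=a_f(p)f$, and the $a_f(p)$ are real. One has $S_k=0$ for $k<12$, and $S_{12}$ is spanned by the form $\Delta$ with coefficients $\tau(n)$ given by $\sum_n\tau(n)x^n=x\prod_{n\ge1}(1-x^n)^{24}$. The power $\Delta^j$ is a nonzero element of $S_{12j}$.

\begin{theorem}[Deuring, Eichler--Selberg; cf.\ Birch \cite{Birch}]\label{thm:A}
Let $p\ge5$ be prime. Then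
\[
\sum_{E/\mathbb{F}_p}\frac{\chi_w(t_E,p)}{|\operatorname{Aut}E|}=
\begin{cases}
p & w=0,\\
0 & w\text{ odd},\\
-1-\operatorname{Tr}(T_p\mid S_{w+2}) & w\ge2\text{ even}.
\end{cases}
\]
\end{theorem}

\begin{proof}
Every $E$ has an equation $y^2=x^3+ux+v$, two equations give isomorphic curves exactly when $(u',v')=(\xi^4u,\xi^6v)$ for some $\xi\in\mathbb{F}_p^\times$, and the stabilizer of $(u,v)$ is $\operatorname{Aut}E$. So $E$ has $(p-1)/|\operatorname{Aut}E|$ equations, and the left side is $1/(p-1)$ times the sum over nonsingular equations. The singular equations are those with $(u,v)=(-3c^2,2c^3)$, $c\in\mathbb{F}_p$, so there are $p^2-p$ nonsingular ones; this settles $w=0$. For a nonsquare $\xi$, the quadratic twist $(u,v)\mapsto(\xi^2u,\xi^3v)$ permutes the nonsingular equations and changes the sign of $t_E$; this settles odd $w$.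

Let $H(D)$ be the Hurwitz class number, the number of $SL_2(\mathbb{Z})$-classes of positive definite integral binary quadratic forms of discriminant $-D$, where multiples of $x^2+y^2$ and of $x^2+xy+y^2$ are counted with weights $\frac12$ and $\frac13$. Deuring's theorem \cite[Theorem~14.18]{Cox}, with the above count of equations, gives $\sum_{E:\,t_E=t}|\operatorname{Aut}E|^{-1}=\frac12H(4p-t^2)$ for $t^2<4p$. The Eichler--Selberg trace formula \cite{Zagier} for even $k=w+2\ge4$ reads
\[
\operatorname{Tr}(T_p\mid S_k)=-\frac12\sum_{t^2<4p}\chi_{k-2}(t,p)H(4p-t^2)-\frac12\sum_{dd'=p}\min(d,d')^{k-1},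
\]
and the last term equals $-\frac12(1+1)=-1$.
\end{proof}

For example, the moments $\sum_Et_E^w/|\operatorname{Aut}E|$ are polynomials in $p$ for $w\le9$, while the tenth moment is a polynomial in $p$ minus $\tau(p)$; this follows on writing $t^w$ as $\chi_w$ plus a $\mathbb{Z}[z]$-combination of the $\chi_{w'}$ with $w'<w$. Why is $\tau(p)$ not quasi-rational? A nonzero rational function grows like an integral power of $p$, while $|\tau(p)|\le2p^{11/2}$. So quasi-rationality would force $\tau(p)=O(p^5)$, that is, $\tau(p)/p^{11/2}\to0$, whereas $\tau(p)^2/p^{11}$ is $1$ on average over primes. For a combination of traces in several weights we must also exclude cancellation between different eigenforms, which requires orthogonality on average. Both facts come from Rankin--Selberg $L$-functions.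

For a normalized eigenform $f\in S_k$ write $a_f(p)=\lambda_f(p)p^{(k-1)/2}$ and $\lambda_f(p)=\alpha_1(p)+\alpha_2(p)$ with $\alpha_1(p)\alpha_2(p)=1$; the $\alpha_i(p)$ are the Satake parameters. By Deligne's theorem $|\alpha_i(p)|=1$, so $|\lambda_f(p)|\le2$. We use the following result (Rankin, Selberg; Jacquet--Shalika, Shahidi, Jacquet--Piatetski-Shapiro--Shalika).

\begin{theorem}\label{thm:B}
Let $f,g$ be normalized cuspidal eigenforms for $SL_2(\mathbb{Z})$, possibly of different weights, with Satake parameters $\alpha_i(p)$ and $\beta_j(p)$. Then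
\[
L(s,f\times g)=\prod_p\prod_{i,j\in\{1,2\}}\bigl(1-\alpha_i(p)\beta_j(p)p^{-s}\bigr)^{-1}
\]
continues meromorphically to a neighborhood of $s=1$. If $f\ne g$ it is holomorphic and nonzero at $s=1$, and if $f=g$ it has a simple pole there.
\end{theorem}

For real $s>1$ the Euler product is the exponential of the absolutely convergent real series
\[
\sum_p\sum_{k\ge1}\frac{(\alpha_1^k+\alpha_2^k)(\beta_1^k+\beta_2^k)}{k\,p^{ks}} .
\]
The terms with $k=1$ are $\lambda_f(p)\lambda_g(p)p^{-s}$, and the terms with $k\ge2$ are bounded in total by $4\sum_p\sum_{k\ge2}p^{-k}<\infty$. So Theorem~\ref{thm:B} gives, as $s\to1^+$,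
\begin{equation}\label{eq:orth}
\sum_p\lambda_f(p)\lambda_g(p)p^{-s}=\delta_{fg}\log\frac1{s-1}+O(1),
\end{equation}
where $\delta_{fg}$ is $1$ if $f=g$ and $0$ otherwise. The same argument for the Riemann zeta function gives $\sum_pp^{-s}=\log\frac1{s-1}+O(1)$.

\begin{lemma}\label{lem:notqr}
Let $C_w\in\mathbb{Q}[z]$ for $w$ in a finite set of even integers $w\ge2$, and suppose that $\mathcal{W}=\{w:C_w\ne0,\ S_{w+2}\ne0\}$ is nonempty. Then $\Theta(p)=\sum_wC_w(p)\operatorname{Tr}(T_p\mid S_{w+2})$ is not quasi-rational.
\end{lemma}

\begin{proof}
For $w\in\mathcal{W}$ let $c_w\ne0$ be the leading coefficient of $C_w$ and $e_w=\deg C_w+\frac{w+1}2$. Since $w$ is even, $e_w\in\frac12+\mathbb{Z}$. Let $e=\max_{w\in\mathcal{W}}e_w$ and $\mathcal{W}_0=\{w\in\mathcal{W}:e_w=e\}$. We have $\operatorname{Tr}(T_p\mid S_{w+2})=p^{(w+1)/2}\sum_f\lambda_f(p)$, with $f$ running over the normalized eigenforms in $S_{w+2}$. The $\lambda_f(p)$ are bounded and the differences $e-e_w$ are integers, so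
\[
p^{-e}\Theta(p)=\theta(p)+O(p^{-1}),\qquad\theta(p)=\sum_{w\in\mathcal{W}_0}c_w\sum_{f\in S_{w+2}}\lambda_f(p),
\]
and $p^{-e}\Theta(p)$ is bounded.

Suppose that $\Theta$ is quasi-rational with modulus $M$. On a residue class modulo $M$ containing infinitely many primes, $\Theta(p)$ agrees for large $p$ with a rational function, which is zero or asymptotic to $cp^k$ with $c\ne0$ and $k\in\mathbb{Z}$. Since $e\notin\mathbb{Z}$ we have $k\ne e$, so along this class $p^{-e}\Theta(p)$ tends to $0$ or is unbounded, and the second alternative is excluded. There are finitely many classes, so $\theta(p)\to0$ as $p\to\infty$. Given $\epsilon>0$, we have $\theta(p)^2\le\epsilon$ for all but finitely many $p$, so $\sum_p\theta(p)^2p^{-s}\le\epsilon\log\frac1{s-1}+O_\epsilon(1)$ as $s\to1^+$. On the other hand, expanding the square and using \eqref{eq:orth},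
\[
\sum_p\theta(p)^2p^{-s}=\Bigl(\sum_{w\in\mathcal{W}_0}c_w^2\dim S_{w+2}\Bigr)\log\frac1{s-1}+O(1),
\]
with a positive coefficient. For $\epsilon$ smaller than this coefficient the two estimates are incompatible.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The $\chi_w$ are monic of degree $w$ in $t$, so they form a basis of $\mathbb{Q}[z][t]$ over $\mathbb{Q}[z]$. By Lemma~\ref{lem:inner}, $\Psi(z+1-t,z)$ has degree $m+1$ in $t$ with leading coefficient $(-1)^{m+1}\kappa_m=\kappa_m$, as $m$ is odd. Hence
\[
\Psi(z+1-t,z)=\sum_{w=0}^{m+1}C_w(z)\chi_w(t,z),\qquad C_w\in\mathbb{Q}[z],\qquad C_{m+1}=\kappa_m\ne0 .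
\]
Let $w$ run over the even integers with $2\le w\le m+1$ and put $\Theta(p)=\sum_wC_w(p)\operatorname{Tr}(T_p\mid S_{w+2})$. Combining \eqref{eq:filter}, Proposition~\ref{prop:smooth}, Lemma~\ref{lem:inner} and Theorem~\ref{thm:A}, we get for all primes $p\ge5$
\begin{equation}\label{eq:final}
\sum_{n=n_0}^mf_n(p)\mathcal{M}_n(p)=|GL_2(\mathbb{F}_p)|\,|GL_3(\mathbb{F}_p)|\Bigl(pC_0(p)-\sum_wC_w(p)-\Theta(p)\Bigr).
\end{equation}
The congruence $m\equiv9\pmod{12}$ enters here. It makes the top index $w=m+1$ even, so that the one coefficient $C_w$ we know to be nonzero is not lost to quadratic twisting, and it makes $m+3$ a positive multiple of $12$, so that $\Delta^{(m+3)/12}$ shows $S_{m+3}\ne0$. Thus $m+1\in\mathcal{W}$, and $\Theta$ is not quasi-rational by Lemma~\ref{lem:notqr}.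

Suppose that $N_{n,d}$ is quasi-rational for all $n\in\{n_0,\dots,m\}$ and all $d$. By the first equality of Lemma~\ref{lem:twoways}, each $\mathcal{M}_n$ is quasi-rational, hence so is the left side of \eqref{eq:final}. Dividing by the nonzero polynomial $|GL_2(\mathbb{F}_p)|\,|GL_3(\mathbb{F}_p)|$ shows that $\Theta$ is quasi-rational, a contradiction. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birch}
Birch, \emph{J. London Math. Soc.} 43 (1968), 57--60.

\bibitem{BS}
Aaron Blas Pereda and Diego Sulca, \emph{Counting subalgebras of $\mathfrak{o}^n$}, arXiv:2603.17286 (2026).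

\bibitem{Cox}
Cox, \emph{Primes of the form $x^2+ny^2$}.

\bibitem{Zagier}
Zagier, appendix in: Lang, \emph{Introduction to Modular Forms}.

\end{thebibliography}
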